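\title{The trace of a transient branching random walk is transient}

\begin{abstract}
The trace of a branching random walk on a graph is the subgraph formed by all vertices visited and all edges crossed by some particle. We prove that on every infinite, connected, locally finite graph the trace of a transient branching random walk is almost surely transient for simple random walk. This confirms a conjecture from a paper of Benjamini and M\"uller. Transience of the branching random walk is used only to deduce that the spectral radius $\rho$ of the graph is less than one. When $\rho<1$, the equal-splitting flow on the family tree, projected to the graph, has finite expected energy. For graphs of bounded degree the same second-moment computation shows that the trace grows exponentially and that Bernoulli percolation on it has transient clusters. We also treat graphs with $\rho=1$ and offspring laws that allow extinction.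
\end{abstract}

\section{Introduction}

\subsection{Branching random walks and their traces}

Let $G=(V,E)$ be an infinite, connected, locally finite simple graph with a root $o$. We write $x\sim y$ if $x$ and $y$ are adjacent. Simple random walk (SRW) on $G$ has transition probabilities $P(x,y)=1/\deg(x)$ for $x\sim y$ and $P(x,y)=0$ otherwise, and $P^n(x,y)$ denotes the $n$-step probabilities. The \emph{spectral radius}
\[
\rho=\limsup_{n\to\infty}P^n(o,o)^{1/n}
\]
is the exponential rate at which return probabilities decay. It lies in $(0,1]$, because $P^{2n}(o,o)\ge P^2(o,o)^n$. A connected, locally finite graph $H$ is \emph{transient} if SRW on $H$, which steps to a uniform neighbor \emph{in $H$}, has positive probability of never returning to its starting vertex. Otherwise $H$ is \emph{recurrent}. The starting vertex does not matter, and finite graphs are recurrent.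

Let $(\pi_k)_{k\ge0}$ be a probability distribution with mean $m=\sum_kk\pi_k\le\infty$. The \emph{branching random walk} (BRW) with offspring law $(\pi_k)$ starts with one particle at $o$. At each time step every particle is replaced by $k$ children with probability $\pi_k$, and each child then makes one step according to $P$; all these choices are independent. Unless we say otherwise,
\begin{equation}\label{eq:standing}
\pi_0=0,\qquad \pi_1<1,
\end{equation}
so the process never dies, it does branch, and $m\ge\pi_1+2(1-\pi_1)>1$. The BRW is \emph{transient} if almost surely $o$ (equivalently, every finite subset of $G$) is visited only finitely many times, and \emph{recurrent} otherwise. The expected number of visits to $o$ is $\sum_nm^nP^n(o,o)$, which is finite when $m\rho<1$; so the BRW is transient in that case. It is known that the BRW is transient if and only if $m\le1/\rho$. We need only the ``only if'' part, and we prove it in Lemma~\ref{lem:supercritical}.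

The \emph{trace} $\mathrm{Tr}$ is the random subgraph of $G$ consisting of all vertices ever visited and all edges ever crossed by some particle. It is connected, locally finite, and contains $o$. Is it transient? Two extreme cases point in opposite directions. Without branching, that is for $\pi_1=1$, the trace of a single SRW is almost surely recurrent \cite{BGL}. With so much branching that $o$ is visited infinitely often, the trace is all of $G$ (Lemma~\ref{lem:everything}), and the question is whether $G$ itself is transient. Transient BRWs lie in between: $m$ may be arbitrarily close to $1$, so the trace may look like the trace of a single walk over long stretches. The following conjecture is taken from Benjamini and M\"uller \cite{BM}.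

\begin{quote}
\textbf{Conjecture.} For every infinite, connected graph $G$ of bounded degree and every transient BRW on $G$ satisfying \eqref{eq:standing}, the trace is almost surely transient.
\end{quote}

The statement is known when $G$ is a Cayley graph, and more generally a unimodular random graph. The reason to expect it in general is that the trace is the image of the family tree, which is transient because it keeps branching, and that a transient BRW forces $\rho<1$, so that different lines of descent should meet rarely. The difficulty is that the map from the tree to $G$ sends many tree edges to one edge of $G$, and on a general graph no symmetry controls how many.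

\subsection{Results}

The branching enters our bounds through the single number
\[
\alpha=\sum_{k\ge1}\frac{\pi_k}{k}\ \le\ \pi_1+\frac{1-\pi_1}{2}\ <\ 1 ,
\]
the probability that two independent uniform choices among the children of a particle give the same child. For a connected, locally finite graph $H$ containing $o$, the \emph{effective resistance} $\mathcal R_{\mathrm{eff}}(o\leftrightarrow\infty;H)$ with unit conductances is $1/(\deg_H(o)\,\varepsilon)$, where $\varepsilon$ is the probability that SRW on $H$ from $o$ never returns to $o$. It is finite exactly when $H$ is transient.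

\begin{theorem}\label{thm:main}
Let $G$ be infinite, connected and locally finite, and assume \eqref{eq:standing}.
\begin{enumerate}
\item[(i)] If the BRW is transient, then $m\rho\le1$, and hence $\rho<1$.
\item[(ii)] If $\rho<1$, then $\mathrm{Tr}$ is almost surely transient, whether or not the BRW is transient, and also when $m=\infty$. Moreover,
\begin{equation}\label{eq:resistance}
\mathbb E\big[\mathcal R_{\mathrm{eff}}(o\leftrightarrow\infty;\mathrm{Tr})\big]\le\frac1{(1-\rho)^2}+\frac{\alpha}{1-\alpha}\cdot\frac{1+\rho}{1-\rho}.
\end{equation}
\end{enumerate}
Consequently the trace of every transient BRW is almost surely transient, and the conjecture is true.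
\end{theorem}

Bounded degree is not needed here. Neither hypothesis of (ii) can simply be dropped: on $\mathbb Z$ every trace is a subgraph of a recurrent graph and hence recurrent, and for $\pi_1=1$, where $\alpha=1$, the trace is recurrent by \cite{BGL}.

With bounded degree the method shows that the transience is robust. \emph{Bernoulli$(p)$ bond percolation} on a graph $H$ keeps (``opens'') each edge independently with probability $p$; the \emph{clusters} are the components of the graph of open edges, and $p_c(H)$ is the infimum of those $p$ for which an infinite cluster exists with positive probability. Let $B_H(o,n)$ be the ball of radius $n$ about $o$ in the graph metric of $H$.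

\begin{theorem}\label{thm:perc}
Let $G$ be infinite and connected with all degrees at most $\Delta<\infty$, let $\rho<1$, and assume \eqref{eq:standing}. Put $\gamma=\max(\alpha,\rho)<1$.
\begin{enumerate}
\item[(a)] For every $p\in(\gamma,1]$, almost surely Bernoulli$(p)$ bond percolation on $\mathrm{Tr}$ has a transient cluster. In particular $p_c(\mathrm{Tr})\le\gamma<1$ almost surely.
\item[(b)] Almost surely $\displaystyle\liminf_{n\to\infty}\frac1n\log|B_{\mathrm{Tr}}(o,n)|\ge\log\frac1{\max(\alpha,\rho^2)}>0$.
\end{enumerate}
\end{theorem}

The last theorem covers the cases that Theorem~\ref{thm:main}(ii) leaves out. A graph is \emph{quasi-transitive} if its automorphism group has finitely many orbits on the vertex set.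

\begin{theorem}\label{thm:ext}
Let $G$ be infinite, connected and locally finite.
\begin{enumerate}
\item[(a)] Under \eqref{eq:standing}, $\mathbb P(\mathrm{Tr}\text{ is transient})>0$ if and only if $G$ is transient.
\item[(b)] If moreover $G$ is quasi-transitive, then $\mathrm{Tr}$ is almost surely transient if $G$ is transient, and almost surely recurrent if $G$ is recurrent.
\item[(c)] If $\pi_0>0$, $m>1$ and $\rho<1$, then $\mathrm{Tr}$ is transient almost surely on the event that the BRW survives.
\end{enumerate}
\end{theorem}

Section~\ref{sec:tools} collects the tools and proves Theorem~\ref{thm:main}(i). Section~\ref{sec:projection} constructs the flow and computes its energy by hand for binary branching. Sections~\ref{sec:energy}, \ref{sec:perc} and~\ref{sec:ext} prove Theorems~\ref{thm:main}(ii), \ref{thm:perc} and~\ref{thm:ext}.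

\section{Walks, flows and family trees}\label{sec:tools}

\subsection{Return probabilities}

The quantity $\deg(x)P(x,y)=\mathbf 1_{x\sim y}$ is symmetric in $x$ and $y$. Multiplying along a path and summing over paths gives \emph{reversibility}:
\begin{equation}\label{eq:rev}
\deg(x)P^n(x,y)=\deg(y)P^n(y,x).
\end{equation}
The definition of $\rho$ is asymptotic and refers to the root. We need a bound valid at every time and every vertex, with no constant that depends on the vertex, because the particles spread over all of $G$.

\begin{lemma}\label{lem:return}
$P^n(z,z)\le\rho^n$ for all $z\in V$ and $n\ge0$. Hence every SRW $(Y_n)$ on $G$ satisfies $\mathbb P(Y_s=Y_t)\le\rho^{|t-s|}$.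
\end{lemma}

\begin{proof}
Let $n\ge1$. Since $G$ is connected there is $s$ with $c=P^s(o,z)P^s(z,o)>0$. Going from $o$ to $z$, returning to $z$ in $n$ steps $k$ times, and going back to $o$ shows $P^{2s+kn}(o,o)\ge c\,P^n(z,z)^k$. Taking $(2s+kn)$-th roots and letting $k\to\infty$ gives $\rho\ge P^n(z,z)^{1/n}$. The second claim follows by conditioning on $Y_{\min(s,t)}$.
\end{proof}

\subsection{Flows}

Let $H$ be a connected, locally finite graph and $o$ a vertex of $H$. A \emph{flow from $o$} is a real function $f$ on ordered pairs of adjacent vertices with $f(x,y)=-f(y,x)$ and $\sum_yf(x,y)=0$ for all $x\ne o$. Its \emph{strength} is $\sum_yf(o,y)$, it is a \emph{unit flow} if the strength is $1$, and its \emph{energy} is $\mathcal E(f)=\sum_{\{x,y\}}f(x,y)^2$, the sum running over the edges. We use three facts from \cite[Ch.~2]{LP}.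
\begin{itemize}
\item \emph{T.~Lyons' criterion.} $H$ is transient if and only if there is a flow from $o$ with nonzero strength and finite energy.
\item \emph{Thomson's principle.} $\mathcal R_{\mathrm{eff}}(o\leftrightarrow\infty;H)$ is the minimal energy of a unit flow from $o$.
\item \emph{Rayleigh monotonicity.} If a connected subgraph of $H$ is transient, then $H$ is transient. (Extend the flow by zero.)
\end{itemize}
The escape probability is a limit of probabilities determined by finite balls, so transience of a random subgraph of $G$ is a measurable event.

\subsection{The family tree}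

The genealogy of the particles is a Galton--Watson tree $T$ with root $\varnothing$: the numbers of children $\nu(v)$ are independent with law $(\pi_k)$. We write $v^-$ for the parent of $v$, $|v|$ for its generation, $T_n$ for the $n$-th generation, which is finite, and $S(v)\in V$ for the position of $v$. Siblings are ordered, so each generation has a first particle. Given $T$, the positions form a \emph{$T$-indexed SRW}: $S(\varnothing)=o$, and each $v\neq\varnothing$ makes a $P$-step from $S(v^-)$, independently for different $v$. The \emph{step} of $v$ is the ordered pair $e(v)=(S(v^-),S(v))$. The trace has vertices $S(v)$ and edges $\{S(v^-),S(v)\}$.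

Let $\mathbb P_x$ be the law of the BRW started at $x$, so $\mathbb P=\mathbb P_o$. Let $\mathcal F_n$ be generated by the generations $0,\dots,n$ with their positions, and $\mathcal F_\infty$ by all of $(T,S)$. We use three standard facts.
\begin{itemize}
\item \emph{Branching property.} Given $\mathcal F_n$, the particles $v\in T_n$ with their descendants form independent BRWs with laws $\mathbb P_{S(v)}$. Their traces are connected subgraphs of $\mathrm{Tr}$.
\item \emph{Survival.} A Galton--Watson process with mean in $(1,\infty]$ survives with positive probability.
\item \emph{L\'evy's 0--1 law.} For every event $A$, $\mathbb P(A\mid\mathcal F_n)\to\mathbb P(A\mid\mathcal F_\infty)$ almost surely; the limit is $\mathbf 1_A$ if $A\in\mathcal F_\infty$.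
\end{itemize}

\begin{lemma}\label{lem:supercritical}
If $m\rho>1$, then $o$ is visited infinitely often with positive probability. Under \eqref{eq:standing} this applies whenever $\rho=1$ or $m=\infty$.
\end{lemma}

\begin{proof}
There is $n\ge1$ with $m^nP^n(o,o)>1$: for $m<\infty$ because $\limsup_n(m^nP^n(o,o))^{1/n}=m\rho>1$, and for $m=\infty$ take $n=2$. Call the root \emph{marked}, and call $v\in T_{kn}$, $k\ge1$, marked if $S(v)=o$ and its ancestor in $T_{(k-1)n}$ is marked. By the branching property the marked particles form a Galton--Watson process. Given $T$, each particle of $T_n$ is at $o$ with probability $P^n(o,o)$, so the mean of this process is $\mathbb E|T_n|\cdot P^n(o,o)=m^nP^n(o,o)>1$. It survives with positive probability, and then $o$ is occupied at all times $kn$.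
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
By Lemma~\ref{lem:supercritical} a transient BRW has $m\rho\le1$, and $m>1$ gives $\rho<1$.
\end{proof}

\section{Projecting the equal-splitting flow}\label{sec:projection}

\subsection{The flow on the tree and its image}

By T.~Lyons' criterion we must find a flow on the trace, and the only structure at hand is the map $S$ from the tree onto the trace. On the tree, send a unit of mass from the root and split it equally among the children at each vertex:
\[
\theta(\varnothing)=1,\qquad\theta(v)=\frac{\theta(v^-)}{\nu(v^-)} .
\]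
Since $\pi_0=0$, no mass gets stuck, and $\sum_{w:\,w^-=v}\theta(w)=\theta(v)$ for all $v$. Reading $\theta(v)$ as the flow along the edge from $v^-$ to $v$, we have a unit flow on $T$. It depends on $T$ alone and not on the positions; this will let us average over the walk separately.

We push weights on $T$ forward to $G$. Since Section~\ref{sec:perc} needs this for other weights than $\theta$, let $\varphi\colon T\to[0,\infty)$ be arbitrary, and put, for $x\sim y$ in $G$,
\[
a_\varphi(x,y)=\sum_{v\ne\varnothing:\ e(v)=(x,y)}\varphi(v)\in[0,\infty],\qquad
\partial\varphi(v)=\sum_{w:\,w^-=v}\varphi(w)-\mathbf 1_{v\ne\varnothing}\,\varphi(v).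
\]
Thus $a_\varphi(x,y)$ is the total weight that crosses from $x$ to $y$, and $\partial\varphi(v)$ is the outflow minus the inflow at $v$.

\begin{lemma}\label{lem:projection}
Suppose that $a_\varphi(x,y)<\infty$ for all $x\sim y$, and let $f_\varphi(x,y)=a_\varphi(x,y)-a_\varphi(y,x)$. Then $f_\varphi$ is antisymmetric, it vanishes on every edge that is not crossed by some $v$ with $\varphi(v)>0$, and
\[
\sum_{y\sim x}f_\varphi(x,y)=\sum_{v:\,S(v)=x}\partial\varphi(v),\qquad
\mathcal E(f_\varphi)\le\sum_{(x,y)}a_\varphi(x,y)^2 ,
\]
where the last sum runs over ordered pairs of adjacent vertices.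
\end{lemma}

\begin{proof}
The first two claims are read off from the definition. Every child of a particle at $x$ moves to a neighbor of $x$, and every particle at $x$ other than the root comes from a neighbor of $x$. Therefore
\[
\sum_{y\sim x}a_\varphi(x,y)=\sum_{v:\,S(v)=x}\ \sum_{w:\,w^-=v}\varphi(w),\qquad
\sum_{y\sim x}a_\varphi(y,x)=\sum_{v:\,S(v)=x}\mathbf 1_{v\ne\varnothing}\,\varphi(v).
\]
The left sides are finite because $\deg(x)<\infty$, so the two series over $v$ may be subtracted term by term. The energy bound is $(s-t)^2\le s^2+t^2$ for $s,t\ge0$, applied to each edge.
\end{proof}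

For $\varphi=\theta$ we have $\partial\theta=\mathbf 1_{v=\varnothing}$. So if
\[
\Sigma=\sum_{(x,y)}a_\theta(x,y)^2=\sum_{v,w\neq\varnothing}\theta(v)\theta(w)\,\mathbf 1\{e(v)=e(w)\}
\]
is finite, then $f_\theta$ is a unit flow from $o$ on $\mathrm{Tr}$ with energy at most $\Sigma$. The diagonal terms $v=w$ give the energy of the flow on $T$. The other terms are the price of folding: if $r$ tree edges with flow $t$ land on one oriented edge, they cost $(rt)^2$ instead of $rt^2$. If the number of particles making a given step were bounded by a constant $C$, the Cauchy--Schwarz inequality would bound $\Sigma$ by $C$ times the tree energy. No such constant is available, since even one line of descent crosses its first edge back and forth any given number of times with positive probability. We bound $\mathbb E\Sigma$ instead.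

\subsection{Binary branching on a regular graph}

Let $\pi_2=1$, so that $T$ is the binary tree, $\theta(v)=2^{-|v|}$ and $\alpha=\frac12$. Let $G$ be $d$-regular with $\rho<1$; then $P^n$ is symmetric by \eqref{eq:rev}. We sort the ordered pairs $(v,w)$ in $\mathbb E\Sigma=\sum_{v,w}2^{-|v|-|w|}\,\mathbb P(e(v)=e(w))$ by their relative position in $T$.

\emph{Equal vertices.} These give $\sum_{j\ge1}2^j4^{-j}=1$.

\emph{One is a strict ancestor of the other.} Let $v$ be the ancestor, $|v|=j$ and $|w|=j+\ell$. There are $2^{j+\ell}$ such pairs, each of weight $2^{-2j-\ell}$, so their total weight is $2^{-j}$. The positions along the ancestral line of $w$ form a SRW, and $e(v)=e(w)$ forces $S(v^-)=S(w^-)$, a return after $\ell$ steps, of probability at most $\rho^\ell$. Summing over $j,\ell\ge1$ and both orders gives at most $2\rho/(1-\rho)$.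

\emph{Neither is an ancestor of the other.} Let $u$ be the last common ancestor, $|u|=i$, $|v|=i+1+a$, $|w|=i+1+b$ with $a,b\ge0$. There are $2^i\cdot2\cdot2^a\cdot2^b$ such pairs, each of weight $2^{-2i-2-a-b}$, so their total weight is $2^{-i-1}$. Given $S(u)=z$, the two lines are independent walks from $z$. They satisfy $S(v^-)=S(w^-)$ with probability $\sum_xP^a(z,x)P^b(z,x)=\sum_xP^a(z,x)P^b(x,z)=P^{a+b}(z,z)$, and then make the same step with probability $1/d$. Summing over $i,a,b\ge0$ gives at most $\frac1d(1-\rho)^{-2}$.

Altogether $\mathbb E\Sigma\le\frac{1+\rho}{1-\rho}+\frac1{d(1-\rho)^2}<\infty$. Three things happened. The number $2^{a+b}$ of pairs of descendants was canceled exactly by their weights, so the growth rate $m$ of the population never competes with $\rho$. A meeting of two branches was turned, by running one of them backward, into a return of one walk. And the sum over the generation of the common ancestor converged because of the factor $2^{-i}=\alpha^i$, which comes from branching.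

\begin{example}
Let $G$ be the $d$-regular tree. A walk that is back at $o$ at time $2n$ has moved toward $o$ exactly $n$ times, each time with conditional probability $1/d$. Hence $P^{2n}(o,o)\le\binom{2n}nd^{-n}\le(4/d)^n$ and $\rho\le2/\sqrt d$. For $d\ge17$ we get $\rho<\frac12$, so binary branching has $m\rho<1$ and is transient, and the expected resistance of its trace is at most $3+4/d$.
\end{example}

\section{The energy estimate}\label{sec:energy}

For a random tree the pairs $(v,w)$ cannot be counted, but the cancellation survives, because $\theta$ is a probability distribution on each generation. We therefore read the weight $\theta(v)\theta(w)$ as the law of two random lines of descent. Given $T$, let $\xi=(\xi_n)_{n\ge0}$ and $\eta=(\eta_n)_{n\ge0}$ be two independent rays from $\varnothing$, each moving at every step to a uniformly chosen child, with choices independent of the positions $S$. By induction $\mathbb P(\xi_n=v\mid T,S)=\theta(v)$ for $v\in T_n$, and so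
\begin{equation}\label{eq:pairs}
\sum_{v\in T_j,\ w\in T_k}\theta(v)\theta(w)\,g(v,w)=\mathbb E\big[g(\xi_j,\eta_k)\mid T,S\big]
\end{equation}
for every function $g\ge0$, which may depend on $(T,S)$. Let $\tau=\sup\{n:\xi_n=\eta_n\}$ be the generation at which the rays split, and put $X_n=S(\xi_n)$, $Y_n=S(\eta_n)$.

\begin{lemma}\label{lem:rays}
\begin{enumerate}
\item[(a)] $\mathbb P(\tau\ge i)=\alpha^i$ for $i\ge0$. Hence $\tau<\infty$ almost surely and $\mathbb E\tau=\alpha/(1-\alpha)$.
\item[(b)] Conditionally on $\tau=i$, each of $X$ and $Y$ is a SRW from $o$; $X_n=Y_n$ for $n\le i$; and given $X_i=z$, the sequences $(X_{i+n})_{n\ge0}$ and $(Y_{i+n})_{n\ge0}$ are independent SRWs from $z$.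
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:pairs}, $\mathbb P(\tau\ge i)=\mathbb P(\xi_i=\eta_i)=\mathbb E\sum_{v\in T_i}\theta(v)^2$. A vertex $u\in T_{i-1}$ has $\nu(u)$ children, each of weight $\theta(u)/\nu(u)$, so $\sum_{v\in T_i}\theta(v)^2=\sum_{u\in T_{i-1}}\theta(u)^2/\nu(u)$. The weights $\theta(u)$ are determined by the generations up to $i-1$, while the $\nu(u)$ are independent of these and $\mathbb E[1/\nu(u)]=\alpha$. Hence the expectation is multiplied by $\alpha$ in each generation, and $\mathbb E\tau=\sum_{i\ge1}\alpha^i$.

(b) Given $T$, the pair $(\xi,\eta)$ is independent of $S$, so given $(T,\xi,\eta)$ the positions still form a $T$-indexed SRW. On $\{\tau=i\}$ the union of the rays is a path of length $i$ followed by two disjoint rays, and the positions along this subtree have the stated law. This law depends on $(T,\xi,\eta)$ only through $\tau$, so it is also the law given $\tau$.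
\end{proof}

\begin{proposition}\label{prop:energy}
If $\rho<1$, then $\displaystyle\mathbb E\Sigma\le\frac1{(1-\rho)^2}+\frac\alpha{1-\alpha}\cdot\frac{1+\rho}{1-\rho}$.
\end{proposition}

\begin{proof}
By \eqref{eq:pairs}, $\mathbb E\Sigma=\sum_{j,k\ge1}\mathbb P(A_{jk})$ with $A_{jk}=\{(X_{j-1},X_j)=(Y_{k-1},Y_k)\}$. Condition on $\tau=i$.

\emph{Both steps after the split: $j,k\ge i+1$.} Put $a=j-1-i$ and $b=k-1-i$, and condition on $X_i=z$. The two walks are independent from time $i$ on. They must reach the same vertex $x$ after $a$ and $b$ steps and then step to the same neighbor $y$ of $x$. Using \eqref{eq:rev} in the form $P^b(z,x)/\deg(x)=P^b(x,z)/\deg(z)$, the probability is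
\[
\sum_x\sum_{y\sim x}\frac{P^a(z,x)P^b(z,x)}{\deg(x)^2}=\sum_x\frac{P^a(z,x)P^b(z,x)}{\deg(x)}=\frac{P^{a+b}(z,z)}{\deg(z)}\le\rho^{a+b}.
\]
The sum over $a,b\ge0$ is at most $(1-\rho)^{-2}$.

\emph{One step before the split: $\min(j,k)\le i$.} Let $j\le k$ and $j\le i$. Then $X_{j-1}=Y_{j-1}$, so $A_{jk}\subset\{Y_{j-1}=Y_{k-1}\}$, which has probability at most $\rho^{k-j}$ by Lemma~\ref{lem:return}. Exchanging $X$ and $Y$ handles $k\le j$. For each value of $\min(j,k)$ in $\{1,\dots,i\}$ the sum is at most $1+2\sum_{\ell\ge1}\rho^\ell=\frac{1+\rho}{1-\rho}$.

Thus $\sum_{j,k}\mathbb P(A_{jk}\mid\tau)\le(1-\rho)^{-2}+\tau\,\frac{1+\rho}{1-\rho}$. Take expectations and use Lemma~\ref{lem:rays}(a).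
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
By Proposition~\ref{prop:energy}, $\Sigma<\infty$ almost surely, so all $a_\theta(x,y)$ are finite. By Lemma~\ref{lem:projection}, $f_\theta$ is a unit flow from $o$ on $\mathrm{Tr}$ with energy at most $\Sigma$. T.~Lyons' criterion gives transience, and Thomson's principle gives $\mathcal R_{\mathrm{eff}}(o\leftrightarrow\infty;\mathrm{Tr})\le\Sigma$, hence \eqref{eq:resistance}. Together with part (i), this shows that the trace of a transient BRW is almost surely transient.
\end{proof}

\begin{remark}
The assumption $\pi_0=0$ makes $\theta$ a flow, and $\pi_1<1$ gives $\mathbb E\tau<\infty$; for $\pi_1=1$ the rays never split and the terms $j=k$ alone diverge. The assumption $\rho<1$ makes the return probabilities summable uniformly in the vertex. The degrees disappear because we compare steps: reversing a walk produces a factor $\deg(x)$ at the meeting point $x$, and the probability $1/\deg(x)$ of leaving $x$ through the same edge cancels it. The next section needs meetings at vertices, where nothing cancels this factor, and this is where bounded degree is used.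
\end{remark}

\section{Growth and percolation}\label{sec:perc}

In this section $\rho<1$, all degrees are at most $\Delta$, and $\beta=\max(\alpha,\rho^2)$, $\gamma=\max(\alpha,\rho)$. The estimates use only Lemma~\ref{lem:return}, Lemma~\ref{lem:rays} and $\Delta$, so they hold under every $\mathbb P_x$ with the same constants.

\subsection{Meetings at vertices and volume growth}

\begin{lemma}\label{lem:meet}
For $0\le k\le j$, both $\mathbb P(X_j=Y_k)$ and $\mathbb P(Y_j=X_k)$ are at most
$\Delta(k+1)\rho^{j-k}\beta^k\le\Delta(j+1)\gamma^j$.
\end{lemma}

\begin{proof}
By symmetry it suffices to treat $\{X_j=Y_k\}$. Condition on $\tau=i$. If $i<k$, then given $X_i=z$ the probability is, by Lemma~\ref{lem:rays}(b) and \eqref{eq:rev},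
\[
\sum_xP^{j-i}(z,x)P^{k-i}(z,x)=\sum_xP^{j-i}(z,x)P^{k-i}(x,z)\frac{\deg(x)}{\deg(z)}\le\Delta\rho^{\,j+k-2i}.
\]
If $i\ge k$, then $Y_k=X_k$, and the probability is at most $\rho^{j-k}$. Since $\mathbb P(\tau=i)\le\alpha^i$ and $\mathbb P(\tau\ge k)=\alpha^k$,
\[
\mathbb P(X_j=Y_k)\le\Delta\rho^{j-k}\Big[\sum_{i<k}\alpha^i\rho^{2(k-i)}+\alpha^k\Big].
\]
Each of the $k+1$ terms in brackets is at most $\beta^k$. Finally $\rho\le\gamma$ and $\beta\le\gamma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perc}(b)]
A probability distribution with small collision probability has large support. Let $Q_n(x)=\sum_{v\in T_n,\,S(v)=x}\theta(v)$. Then $\sum_xQ_n(x)=1$ and $Q_n$ is supported on $S(T_n)$, so the Cauchy--Schwarz inequality gives $1\le|S(T_n)|\sum_xQ_n(x)^2$. By \eqref{eq:pairs} and Lemma~\ref{lem:meet}, $\mathbb E\sum_xQ_n(x)^2=\mathbb P(X_n=Y_n)\le\Delta(n+1)\beta^n$. By Markov's inequality $\sum_xQ_n(x)^2>n^4\beta^n$ has probability at most $\Delta(n+1)/n^4$, which is summable. By the Borel--Cantelli lemma $|S(T_n)|\ge n^{-4}\beta^{-n}$ for all large $n$, almost surely. Each point of $S(T_n)$ is joined to $o$ by a walk of $n$ steps in $\mathrm{Tr}$, so $S(T_n)\subset B_{\mathrm{Tr}}(o,n)$.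
\end{proof}

\subsection{Flows along open paths}

Fix $p\in(\gamma,1]$. Let $\omega$ be Bernoulli$(p)$ percolation on $G$, independent of the BRW and of the rays. Given the BRW, its restriction to $\mathrm{Tr}$ is Bernoulli$(p)$ percolation on $\mathrm{Tr}$; we write $\mathrm{Tr}\cap\omega$ for the graph of open edges of the trace.

The flow $f_\theta$ uses closed edges. We keep only the mass that travels along open edges up to generation $n$, and we divide by the probability of being kept, so that the expected mass stays $1$. For $w\in T_n$ with ancestors $w_0=\varnothing,\dots,w_n=w$, let $\Gamma(w)$ be the set of edges $\{S(w_{j-1}),S(w_j)\}$, $1\le j\le n$; an edge crossed several times is counted once, since it has to be open only once. Put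
\[
W(w)=p^{-|\Gamma(w)|}\,\mathbf 1\{\text{all edges of }\Gamma(w)\text{ are open}\}.
\]
Then $\mathbb E[W(w)\mid T,S]=1$, and since $|\Gamma(w)|+|\Gamma(w')|-|\Gamma(w)\cup\Gamma(w')|=|\Gamma(w)\cap\Gamma(w')|$,
\begin{equation}\label{eq:corr}
\mathbb E[W(w)W(w')\mid T,S]=p^{-|\Gamma(w)\cap\Gamma(w')|}.
\end{equation}
So the reweighting costs a factor $1/p$ for each edge shared by two lines of descent. To bound the number of shared edges, let
\[
L=\sup\{\max(j,k):X_j=Y_k\}\ge0
\]
be the last time at which one of the two walks stands on a vertex that the other has visited by then.

\begin{lemma}\label{lem:last}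
Let $K=2\Delta\sum_{j\ge0}(j+1)^4(\gamma/p)^j<\infty$. Then $L<\infty$ almost surely, $\mathbb E[(L+1)^2p^{-L}]\le K$, and $|\Gamma(\xi_n)\cap\Gamma(\eta_n)|\le L$ for all $n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:meet}, the event that $X_j=Y_k$ or $Y_j=X_k$ for some $k\le j$ has probability at most $2\Delta(j+1)^2\gamma^j$. This is summable, so $L<\infty$ by the Borel--Cantelli lemma. The event contains $\{L=j\}$, which gives the moment bound; the series converges because $p>\gamma$. For a shared edge let $j\ge1$ be the first step at which $X$ crosses it. Then $X_j$ is an endpoint of the edge, so it is visited by $Y$, and $j\le L$. Distinct edges have distinct first steps, so there are at most $L$ shared edges.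
\end{proof}

For $n\ge1$ define weights on $T$ by sending mass $\theta(w)W(w)$ from the root to each $w\in T_n$:
\[
\theta_n(v)=\sum_{w\in T_n:\ w_{|v|}=v}\theta(w)W(w)\quad(|v|\le n),\qquad\theta_n(v)=0\quad(|v|>n).
\]
These weights have finite support. Let $f_n=f_{\theta_n}$, $M_n=\theta_n(\varnothing)$ and $R_n(x)=\sum_{w\in T_n,\,S(w)=x}\theta(w)W(w)$. If $\theta_n(v)>0$, then $v$ has a descendant $w$ with $\Gamma(w)$ open, and $\Gamma(v)\subset\Gamma(w)$. Hence $f_n$ is supported on the cluster $\mathcal C$ of $o$ in $\mathrm{Tr}\cap\omega$. Moreover $\partial\theta_n(\varnothing)=M_n$, $\partial\theta_n(w)=-\theta(w)W(w)$ for $w\in T_n$, and $\partial\theta_n=0$ elsewhere. Lemma~\ref{lem:projection} gives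
\begin{equation}\label{eq:div}
\sum_{y\sim x}f_n(x,y)=M_n\mathbf 1_{x=o}-R_n(x).
\end{equation}
So $f_n$ is a flow up to the sinks $R_n$. We need the source to stay positive, the energy to stay bounded, and the sinks to vanish at each fixed vertex.

\begin{lemma}\label{lem:moments}
$\mathbb EM_n=1$, $\ \mathbb EM_n^2\le K$, $\ \mathbb E\,\mathcal E(f_n)\le K$, and $\mathbb E\sum_xR_n(x)^2\to0$ as $n\to\infty$.
\end{lemma}

\begin{proof}
First, $\mathbb E[M_n\mid T,S]=\sum_{w\in T_n}\theta(w)=1$. For $w,w'\in T_n$ let $I(w,w')$ be the number of pairs $1\le j,k\le n$ with $e(w_j)=e(w'_k)$. Since $a_{\theta_n}(x,y)=\sum_{w\in T_n}\theta(w)W(w)\,|\{j:e(w_j)=(x,y)\}|$, the three quantities $M_n^2$, $\sum_{(x,y)}a_{\theta_n}(x,y)^2$ and $\sum_xR_n(x)^2$ have the form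
\[
\sum_{w,w'\in T_n}\theta(w)\theta(w')W(w)W(w')\,g(w,w')
\]
with $g=1$, $g=I$ and $g=\mathbf 1\{S(w)=S(w')\}$. By \eqref{eq:corr}, \eqref{eq:pairs} and Lemma~\ref{lem:last}, the expectation of such a sum is at most $\mathbb E[p^{-L}g(\xi_n,\eta_n)]$. A pair counted by $I(\xi_n,\eta_n)$ has $X_j=Y_k$, so $j,k\le L$ and $I(\xi_n,\eta_n)\le(L+1)^2$. Also $X_n=Y_n$ implies $L\ge n$. The three expectations are thus at most $K$, $K$ and $\mathbb E[p^{-L}\mathbf 1_{L\ge n}]$, and the last tends to $0$ by dominated convergence. Lemma~\ref{lem:projection} bounds $\mathcal E(f_n)$ by the second quantity.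
\end{proof}

\begin{proposition}\label{prop:positive}
For every starting vertex, its cluster in $\mathrm{Tr}\cap\omega$ is transient with probability at least $c=1/(8K)$.
\end{proposition}

\begin{proof}
Since $K$ does not depend on the start, we may start at $o$. The Paley--Zygmund inequality $\mathbb P(Z\ge\frac12\mathbb EZ)\ge(\mathbb EZ)^2/(4\,\mathbb EZ^2)$ for $Z\ge0$ gives $\mathbb P(M_n\ge\frac12)\ge\frac1{4K}$, and Markov's inequality gives $\mathbb P(\mathcal E(f_n)>8K^2)\le\frac1{8K}$. So $B_n=\{M_n\ge\frac12,\ \mathcal E(f_n)\le8K^2\}$ has probability at least $c$.

We do not show that $f_n$ converges; a subsequential limit is enough. Choose deterministic $n_1<n_2<\cdots$ with $\sum_k\mathbb E\sum_xR_{n_k}(x)^2<\infty$. Then almost surely $R_{n_k}(x)\to0$ for all $x$. The event that $B_{n_k}$ occurs for infinitely many $k$ is the decreasing intersection over $l$ of $\bigcup_{k\ge l}B_{n_k}$, so it has probability at least $c$. On this event $|f_{n_k}(x,y)|\le\sqrt8K$ along the good indices, and a diagonal argument over the countably many edges gives a subsequence along which $f_{n_k}\to f$ on every edge. The sums in \eqref{eq:div} are finite, so in the limit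 $\sum_yf(x,y)=0$ for $x\ne o$ and $\sum_yf(o,y)\ge\frac12$. By Fatou's lemma $\mathcal E(f)\le8K^2$, and $f$ is antisymmetric and supported on $\mathcal C$. By T.~Lyons' criterion $\mathcal C$ is transient.
\end{proof}

\subsection{From positive probability to probability one}

There are two sources of randomness. For the BRW we restart from a late particle; for the percolation we use the following deterministic fact.

\begin{lemma}\label{lem:tail}
Let $H$ be a locally finite graph and $H'$ the graph obtained by deleting one edge $\{x,y\}$. Then $H$ has a transient component if and only if $H'$ has one.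
\end{lemma}

\begin{proof}
A transient component of $H'$ lies in a component of $H$, which is transient by Rayleigh monotonicity. Conversely, let $C$ be a transient component of $H$. If it does not contain the edge, it is a component of $H'$. Otherwise let $f$ be a unit flow of finite energy from $x$ on $C$, and $t=f(x,y)$. If $C$ stays connected after the deletion, send the amount $t$ from $x$ to $y$ along a path that avoids the edge; this changes $f$ on finitely many edges and yields a unit flow of finite energy. If $C$ splits into $C_x\ni x$ and $C_y\ni y$, then $f$ restricts to a flow from $x$ of strength $1-t$ on $C_x$ and to a flow from $y$ of strength $t$ on $C_y$. One of these strengths is nonzero.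
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perc}(a)]
Let $\mathcal A$ be the event that $\mathrm{Tr}\cap\omega$ has a transient cluster, and let $v$ be the first particle of $T_n$. Given $\mathcal F_n$, the BRW issued from $v$ has law $\mathbb P_{S(v)}$ and is independent of $\omega$. A transient cluster of its trace lies in a cluster of $\mathrm{Tr}\cap\omega$, which is transient by Rayleigh monotonicity. Proposition~\ref{prop:positive} gives $\mathbb P(\mathcal A\mid\mathcal F_n)\ge c$, and L\'evy's 0--1 law gives $\mathbb P(\mathcal A\mid\mathcal F_\infty)\ge c$ almost surely. Now fix the BRW. By Lemma~\ref{lem:tail}, changing the states of finitely many edges does not affect $\mathcal A$, so $\mathcal A$ is a tail event of the independent edge states. By Kolmogorov's 0--1 law $\mathbb P(\mathcal A\mid\mathcal F_\infty)\in\{0,1\}$, and therefore it equals $1$ almost surely. Transient clusters are infinite, so $p_c(\mathrm{Tr})\le p$ almost surely; let $p\downarrow\gamma$ along a sequence.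
\end{proof}

\section{Spectral radius one, and extinction}\label{sec:ext}

When $\rho=1$ the energy estimate gives nothing, but then the BRW is recurrent and the trace can be identified.

\begin{lemma}\label{lem:everything}
Assume \eqref{eq:standing}. Almost surely on the event $A$ that $o$ is visited infinitely often, $\mathrm{Tr}=G$.
\end{lemma}

\begin{proof}
Fix an edge $e$ of $G$. The positions along the line of first children form a SRW, so $\delta=\mathbb P_o(e\in\mathrm{Tr})>0$ because $G$ is connected. If some particle of $T_n$ is at $o$, the branching property gives $\mathbb P(e\in\mathrm{Tr}\mid\mathcal F_n)\ge\delta$. Generations are finite, so on $A$ this happens for infinitely many $n$. By L\'evy's 0--1 law the conditional probabilities converge to $\mathbf 1\{e\in\mathrm{Tr}\}$, which is therefore $1$ almost surely on $A$. There are countably many edges.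
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}(a) and (b)]
If $G$ is recurrent, then $\mathrm{Tr}$ is recurrent by Rayleigh monotonicity. Let $G$ be transient. If $\rho<1$, Theorem~\ref{thm:main}(ii) applies. If $\rho=1$, Lemmas~\ref{lem:supercritical} and~\ref{lem:everything} show that $\mathrm{Tr}=G$ with positive probability. This proves (a).

For (b), let $G$ be transient and quasi-transitive, and put $r(x)=\mathbb P_x(\mathrm{Tr}\text{ is transient})$. Part (a) with root $x$ gives $r(x)>0$. Automorphisms preserve the law of the BRW, so $r$ is constant on orbits. It takes finitely many values, and $c'=\min r>0$; this uniform bound is the only use of quasi-transitivity. If the BRW issued from the first particle $v$ of $T_n$ has a transient trace, then $\mathrm{Tr}$ is transient by Rayleigh monotonicity. Hence $\mathbb P(\mathrm{Tr}\text{ is transient}\mid\mathcal F_n)\ge r(S(v))\ge c'$ for all $n$, and by L\'evy's 0--1 law the indicator of this event is almost surely $1$.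
\end{proof}

If $\pi_0>0$, the mass $\theta$ is lost at childless particles. We remove them by passing to the particles whose lines never die.

\begin{proof}[Proof of Theorem~\ref{thm:ext}(c)]
Let $F(s)=\sum_k\pi_ks^k$ and let $q$ be the extinction probability; $F(q)=q$, and $q<1$ because $m>1$. Conditionally on survival, the subtree $T^*$ of particles with an infinite line of descent is a Galton--Watson tree with generating function
\[
\hat F(s)=\frac{F(q+(1-q)s)-q}{1-q};
\]
see \cite[Ch.~I.12]{AN} or \cite[Ch.~5]{LP}. (Each child of the root lies in $T^*$ independently with probability $1-q$, and survival means that at least one does.) Its offspring law has $\hat\pi_0=\hat F(0)=0$ and $\hat\pi_1=\hat F'(0)=F'(q)$. Since $m>1$, some $\pi_k$ with $k\ge2$ is positive, so $F'$ is strictly increasing on $[0,1)$, and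
\[
1-q=F(1)-F(q)=\int_q^1F'(s)\,ds>(1-q)F'(q).
\]
Thus $\hat\pi_1<1$, and $(\hat\pi_k)$ satisfies \eqref{eq:standing}. Survival and $T^*$ are determined by $T$, and given $T$ the positions form a $T$-indexed SRW; so their restriction to $T^*$ is a $T^*$-indexed SRW. Hence, given survival, $T^*$ with its positions is a BRW with offspring law $(\hat\pi_k)$. By Theorem~\ref{thm:main}(ii) its trace is almost surely transient. It is a connected subgraph of $\mathrm{Tr}$, and Rayleigh monotonicity completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AN}
Athreya and Ney, \emph{Branching Processes}.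

\bibitem{BGL}
Benjamini, Gurel-Gurevich and Lyons, \emph{Ann. Probab.} (2007).

\bibitem{BM}
Itai Benjamini and Sebastian M\"uller, On the trace of branching random walks, arXiv:1002.2781 (2010).

\bibitem{LP}
Lyons and Peres, \emph{Probability on Trees and Networks}.

\end{thebibliography}
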